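\title{The identity problem in the braid group $\mathbf{B}_4$ is undecidable}

\begin{abstract}
The identity problem in a finitely generated group asks whether the subsemigroup generated by a given finite set contains the identity element. We prove that this problem is undecidable in the braid group $\mathbf{B}_4$, even for sets of a fixed size in which a single generator varies. The proof runs a counter machine inside the right-angled Artin group $A(P_4)$, uses free letters to turn halting into the presence of the identity in a subsemigroup, and embeds $A(P_4)*F_n$ in $\mathbf{B}_4$. We also show that membership of any fixed central element of $\mathbf{B}_4$ is undecidable, that the identity problem in $\mathbf{B}_n$ is decidable exactly when $n\le 3$, and we determine the right-angled Artin groups in which it is decidable.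
\end{abstract}

\section{Introduction}

Let $G$ be a group with a fixed finite generating set; elements of $G$ are given as words in the generators and their inverses. For a finite subset $X\subseteq G$, let $\mathrm{Sgp}(X)$ be the subsemigroup generated by $X$, the set of all products of one or more elements of $X$. For a fixed $g\in G$, the \emph{fixed-target subsemigroup membership problem for $g$} asks for an algorithm that takes a finite set $X\subseteq G$ and decides whether $g\in\mathrm{Sgp}(X)$. The case $g=1$ is the \emph{identity problem}. If $G$ is a subgroup of a finitely generated group $G'$, then words for elements of $G$ translate into words for elements of $G'$ by a fixed substitution. So decidability does not depend on the generating set, and undecidability of the identity problem passes from $G$ to $G'$.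

The identity problem detects groups inside semigroups: $1\in\mathrm{Sgp}(X)$ if and only if $\mathrm{Sgp}(Y)$ is a group for some nonempty $Y\subseteq X$. Indeed, if $x_1\cdots x_k=1$ and $Y=\{x_1,\dots,x_k\}$, then the cyclic rotation $x_i\cdots x_kx_1\cdots x_{i-1}$ also equals $1$, so each $x_i$ has its inverse in $\mathrm{Sgp}(Y)$. In a finitely presented group the sets $X$ with $1\in\mathrm{Sgp}(X)$ can be enumerated, by listing all products together with all consequences of the relations. The question is whether one can also recognize the sets $X$ for which no product ever closes up.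

The braid group $\mathbf{B}_n$ is generated by $\sigma_1,\dots,\sigma_{n-1}$ subject to $\sigma_i\sigma_j=\sigma_j\sigma_i$ for $|i-j|\ge2$ and $\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}$. In particular
\[
\mathbf{B}_4=\langle \sigma_1,\sigma_2,\sigma_3 \mid \sigma_1\sigma_3=\sigma_3\sigma_1,\ \sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2,\ \sigma_2\sigma_3\sigma_2=\sigma_3\sigma_2\sigma_3\rangle .
\]
The problem we solve comes from Gray and Nyberg-Brodda \cite{GNB}: is the identity problem decidable in $\mathbf{B}_4$? The answer is no. Throughout, $\mathbb{N}=\{0,1,2,\dots\}$.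

\begin{theorem}\label{thm:main}
The identity problem in $\mathbf{B}_4$ is undecidable. Moreover, there are a fixed finite set $X_0\subset\mathbf{B}_4$, fixed elements $\eta,\tau,\theta\in\mathbf{B}_4$ and a prime $p$ such that the set of $m\in\mathbb{N}$ with
\[
1\in\mathrm{Sgp}\bigl(X_0\cup\{\eta\,\tau^{-p^{m}}\theta\}\bigr)
\]
is not recursive. So the problem is undecidable even for sets of a fixed size in which only one generator varies.
\end{theorem}

For a finite simple graph $\Gamma$, the \emph{right-angled Artin group} $A(\Gamma)$ is generated by the vertices of $\Gamma$, with the relations that adjacent vertices commute. Let $P_4$ be the path with four vertices and $C_4$ the cycle with four vertices. We write $F_n$ for the free group of rank $n$, $F(S)$ for the free group with basis $S$, and $[u,v]=uvu^{-1}v^{-1}$.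

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For every fixed central element $g\in Z(\mathbf{B}_4)$, the fixed-target subsemigroup membership problem for $g$ is undecidable.
\item[(2)] The identity problem is decidable in $\mathbf{B}_n$ if and only if $n\le3$.
\item[(3)] The identity problem is undecidable in every finitely generated group containing $A(P_4)$. Examples are $\mathrm{Aut}(F_2)$ and the one-relator group $\langle y,t\mid [t,[y,t]]=1\rangle\cong F_2\rtimes\mathbb{Z}$.
\item[(4)] The identity problem in $A(\Gamma)$ is decidable if and only if $\Gamma$ has no induced $P_4$ or $C_4$.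
\end{enumerate}
\end{theorem}

The small cases suggest where the boundary lies. In $\mathbf{B}_2\cong\mathbb{Z}$ one only looks at signs. The group $\mathbf{B}_3$ is a central extension of $\mathbb{Z}/2*\mathbb{Z}/3$ by $\mathbb{Z}$, so a product can be tracked with one stack and one linear count, and this is enough to decide the problem (Section~\ref{sec:boundary}). In $\mathbf{B}_4$ the generators $\sigma_1$ and $\sigma_3$ commute, and $\sigma_1^n\sigma_3^{n'}$ can store two numbers: the content of a memory before and after a step of computation. One therefore expects to simulate a machine. The obstacle is the target. A computation has a beginning and an end, but the equation $x_1\cdots x_k=1$ is invariant under rotation and has neither. If a simulation shows that ``$g\in\mathrm{Sgp}(X)$'' is hard, one would like to ask instead whether $1\in\mathrm{Sgp}(X\cup\{g^{-1}\})$; but $g^{-1}$ may then be used several times, or not at all. In $\mathbb{Z}$, the element $1$ is not in $\mathrm{Sgp}(\{2\})$, and yet $2-1-1=0$.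

The proof has four steps. Section~\ref{sec:run} expresses halting of a counter machine as an equation $U=W$ in $A(P_4)$. Section~\ref{sec:closed} converts this equation into an instance of the identity problem in a free product $A(P_4)*F_n$; the free letters deal with the obstacle above. Section~\ref{sec:absorb} embeds $A(P_4)*F_n$ in $A(P_4)$, and Section~\ref{sec:braid} embeds $A(P_4)$ in $\mathbf{B}_4$. The theorems are deduced in Sections~\ref{sec:undec} and~\ref{sec:boundary}.

\section{Normal forms, graph groups and counter machines}\label{sec:tools}

\subsection*{Normal forms}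
Let $G_1,G_2$ be groups with a common subgroup $C$. The amalgamated product $G_1*_CG_2$ is presented by the generators and relations of $G_1$ and $G_2$, with the two copies of $C$ identified. An \emph{alternating product} is an expression $g_1\cdots g_s$ with $s\ge1$ whose factors come alternately from $G_1\setminus C$ and $G_2\setminus C$. The normal form theorem says that $G_1$ and $G_2$ embed in $G_1*_CG_2$ and that no alternating product equals $1$. When $C=1$ we have the free product $G_1*G_2$, and every nontrivial element is an alternating product in exactly one way; $s$ is its \emph{length}.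

\subsection*{Induced subgraphs}
If $\Gamma'$ is an induced subgraph of $\Gamma$, then sending the vertices outside $\Gamma'$ to $1$ defines a homomorphism $A(\Gamma)\to A(\Gamma')$ that is left inverse to the natural map $A(\Gamma')\to A(\Gamma)$. So $A(\Gamma')$ is the subgroup of $A(\Gamma)$ generated by the vertices of $\Gamma'$. From now on
\[
A=A(P_4)=\langle a,b,c,d\mid [a,b]=[b,c]=[c,d]=1\rangle .
\]

\subsection*{Counter machines}
An \emph{$r$-counter machine} $M$ consists of a finite set $Q$ of states, two states $q_0\ne q_h$, and a finite set $I$ of instructions of the forms $(q,+i,q')$, $(q,-i,q')$, $(q,0_i,q')$ with $q,q'\in Q$ and $1\le i\le r$. A configuration is a pair $(q;\nu)\in Q\times\mathbb{N}^r$. An instruction from $q$ to $q'$ moves the state from $q$ to $q'$ and acts on the counter $\nu_i$: the first kind adds $1$; the second applies only if $\nu_i>0$ and subtracts $1$; the third applies only if $\nu_i=0$ and changes nothing. Put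
\[
H=\{m\in\mathbb{N}:\ (q_0;m,0,\dots,0)\to^*(q_h;0,\dots,0)\},
\]
where $\to^*$ denotes reachability by finitely many instructions.

There are $r$ and $M$ for which $H$ is not recursive. By the theorem of Minsky and of Shepherdson and Sturgis, counter machines compute all partial recursive functions, so there is a machine with a state $f_1$, left by no instruction, such that the set of $m$ for which $f_1$ is reachable from $(q_0;m,0,\dots,0)$ is not recursive. Add new states $f_2,\dots,f_r$ and $f_{r+1}=q_h$, and instructions $(f_i,-i,f_i)$ and $(f_i,0_i,f_{i+1})$ for $1\le i\le r$. These empty the counters one at a time, so $(q_h;0,\dots,0)$ is reachable exactly when $f_1$ is. The constructions below apply to any machine; the choice of $M$ matters only in Section~\ref{sec:undec}.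

The group $A$ will hold one number before and one number after each step, so we pack all counters into a single number. Fix distinct primes $p_1,\dots,p_r$, let $p=p_1$, and put $\langle\nu\rangle=\prod_ip_i^{\nu_i}$. For $e\in I$ define $R_e\subseteq\mathbb{N}^2$ by
\[
R_e=\begin{cases}
\{(s,p_is):s\ge0\} & \text{if } e=(q,+i,q'),\\
\{(p_is,s):s\ge0\} & \text{if } e=(q,-i,q'),\\
\{(s,s):p_i\nmid s\} & \text{if } e=(q,0_i,q').
\end{cases}
\]
An \emph{instruction path} from $q_0$ to $q_h$ is a sequence $e_1,\dots,e_K$ of instructions in which $e_1$ starts at $q_0$, each $e_{i+1}$ starts where $e_i$ ends, and $e_K$ ends at $q_h$. Since $q_0\ne q_h$, we have $K\ge1$.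

\begin{lemma}\label{lem:code}
We have $m\in H$ if and only if there are an instruction path $e_1,\dots,e_K$ from $q_0$ to $q_h$ and pairs $(n_i,n_i')\in R_{e_i}$ with $n_1=p^m$, $n_{i+1}=n_i'$ for $1\le i<K$, and $n_K'=1$.
\end{lemma}

\begin{proof}
Since the primes are distinct, $p_i\mid\langle\nu\rangle$ if and only if $\nu_i>0$, and multiplying or dividing $\langle\nu\rangle$ by $p_i$ adds $1$ to or subtracts $1$ from $\nu_i$. Hence $(\langle\nu\rangle,n')\in R_e$ if and only if $e$ applies to the counters $\nu$ and $n'=\langle\nu'\rangle$ for the resulting counters $\nu'$. By induction on $i$, chains of pairs with $n_1=p^m=\langle(m,0,\dots,0)\rangle$ and $n_{i+1}=n_i'$ correspond to computations from $(q_0;m,0,\dots,0)$ along the same instructions, and $n_K'=1$ says that all counters are zero at the end.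
\end{proof}

\section{A computation as an equation in $A(P_4)$}\label{sec:run}

Because $b$ and $c$ commute, a loop can write both entries of a pair at once: $(cb^{p_i})^s=c^sb^{p_is}$. So the element $c^nb^{n'}$ is a good record of one step $(n,n')\in R_e$. The difficulty is to compare the output $n_i'$ of one step with the input $n_{i+1}$ of the next. We separate consecutive steps by $ad$. The letter $a$ lets $b$ pass and stops $c$; the letter $d$ lets $c$ pass and stops $b$. Thus
\[
c^{n_i}\,b^{n_i'}\cdot ad\cdot c^{n_{i+1}}\,b^{n_{i+1}'}=c^{n_i}\cdot a\,b^{n_i'}c^{n_{i+1}}d\cdot b^{n_{i+1}'},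
\]
and the two numbers to be compared now sit together between $a$ and $d$. They are equal exactly when the block between $a$ and $d$ is a power of $cb$, which is again something a loop can write.

A \emph{run word} is an element
\[
U=\prod_{i=1}^{K}c^{n_i}b^{n_i'}\,ad ,
\]
where $(n_i,n_i')\in R_{e_i}$ for some instruction path $e_1,\dots,e_K$ from $q_0$ to $q_h$. No relation between different pairs is imposed. For $N\ge1$, a \emph{check word for $N$} is an element
\[
W=c^{N}\Bigl(\prod_{i=1}^{L-1}a(cb)^{k_i}d\Bigr)abd ,\qquad L\ge1,\quad k_i\ge0 .
\]

\begin{example}\label{ex:small}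
Let $r=1$, $p=2$, $Q=\{q_0,q_1,q_h\}$, with instructions $e_1=(q_0,-1,q_1)$ and $e_2=(q_1,0_1,q_h)$. The machine subtracts $1$ and then tests for zero, so $H=\{1\}$. The computation for $m=1$ is the chain $2\to1\to1$, and its run word is a check word for $N=2$:
\[
c^2b\,ad\cdot cb\,ad=c^2\,(ba)(dc)(ba)\,d=c^2\cdot a(cb)d\cdot abd .
\]
Conversely, the run words are $U=c^{2s}b^s\,ad\cdot c^{s'}b^{s'}ad$ with $s'$ odd. Suppose $U$ equals a check word $W$ for $N$. Counting the letter $a$ gives $L=2$, so $W=c^Na(cb)^kd\,abd$. Erasing $b$ and $d$ leaves $c^{2s}ac^{s'}a=c^Nac^ka$ in the free group on $a,c$, so $2s=N$ and $s'=k$. Erasing $a$ and $c$ leaves $b^sd\,b^{s'}d=b^kd\,bd$, so $s=k$ and $s'=1$. Therefore $s=s'=1$ and $N=2$.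
\end{example}

The general case is the same computation.

\begin{lemma}\label{lem:equation}
A run word $U$ and a check word $W$ for $N$, written as above, are equal in $A$ if and only if $K=L$, $n_1=N$, $n_i'=k_i=n_{i+1}$ for $1\le i<K$, and $n_K'=1$. Consequently $m\in H$ if and only if some run word equals some check word for $p^m$.
\end{lemma}

\begin{proof}
Suppose $U=W$. The vertices $a,c$ are not adjacent, nor are $b,d$, so killing $b,d$ and killing $a,c$ give homomorphisms $A\to F(a,c)$ and $A\to F(b,d)$. They yield
\begin{align*}
c^{n_1}a\,c^{n_2}a\cdots c^{n_K}a&=c^{N}a\,c^{k_1}a\cdots c^{k_{L-1}}a,\\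
b^{n_1'}d\,b^{n_2'}d\cdots b^{n_K'}d&=b^{k_1}d\cdots b^{k_{L-1}}d\,b\,d .
\end{align*}
Words without inverse letters are freely reduced, so these are equalities of words. The first gives $K=L$, $n_1=N$ and $n_{i+1}=k_i$; the second gives $n_i'=k_i$ for $i<K$ and $n_K'=1$.

Conversely, moving each $b^{n_i'}$ to the right past $a$ and each $c^{n_{i+1}}$ to the left past $d$ gives
\[
U=c^{n_1}\Bigl(\prod_{i=1}^{K-1}a\,b^{n_i'}c^{n_{i+1}}d\Bigr)a\,b^{n_K'}d .
\]
Under the stated conditions $b^{n_i'}c^{n_{i+1}}=(cb)^{k_i}$, and the right side is $W$.

For the last statement, if $U=W$ with $N=p^m$, then the pairs of $U$ form a chain as in Lemma~\ref{lem:code}. If such a chain exists, let $U$ be its run word and take $L=K$, $k_i=n_i'$.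
\end{proof}

\section{From the equation to the identity problem}\label{sec:closed}

\subsection*{A labeled graph}
We now generate all elements $UW^{-1}$ as labels of paths in a finite directed graph, and then close the paths up. The label of a path is the product of the labels of its edges, in order. Let $N=p^m$ and $G=A*\langle z\rangle$ with $z$ of infinite order. The graph $\Theta_N$ has vertex set $V=Q\cup\{v_e:e\in I\}\cup\{w_0,w_1,w_2\}$ and the following edges, labeled by elements of $G$; Figure~\ref{fig:theta} shows an example.

\emph{Positive part}, on the vertices $Q\cup\{v_e\}$. For each instruction $e$ from $q$ to $q'$ there is an edge $v_e\to q'$ with label $ad$, and: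
\begin{itemize}
\item if $e=(q,+i,q')$, an edge $q\to v_e$ with label $1$ and a loop at $v_e$ with label $cb^{p_i}$;
\item if $e=(q,-i,q')$, an edge $q\to v_e$ with label $1$ and a loop at $v_e$ with label $c^{p_i}b$;
\item if $e=(q,0_i,q')$, edges $q\to v_e$ with labels $c^jb^j$ for $1\le j\le p_i-1$, and a loop at $v_e$ with label $c^{p_i}b^{p_i}$.
\end{itemize}

\emph{Negative part.} Edges $q_h\to w_0$, $w_0\to w_1$, $w_1\to w_1$, $w_1\to w_0$, $w_0\to w_2$ with labels $(abd)^{-1}$, $d^{-1}$, $(cb)^{-1}$, $a^{-1}$, $c^{-N}$, respectively.

\emph{Return edges.} Two edges $w_2\to q_0$, with labels $z$ and $z^{-1}$.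

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node[draw,circle,inner sep=2pt] (q0) at (0,0) {$q_0$};
\node[draw,circle,inner sep=1pt] (v1) at (2,0) {$v_{e_1}$};
\node[draw,circle,inner sep=2pt] (q1) at (4,0) {$q_1$};
\node[draw,circle,inner sep=1pt] (v2) at (6,0) {$v_{e_2}$};
\node[draw,circle,inner sep=2pt] (qh) at (8,0) {$q_h$};
\node[draw,circle,inner sep=2pt] (w0) at (8,-2) {$w_0$};
\node[draw,circle,inner sep=2pt] (w1) at (10.2,-2) {$w_1$};
\node[draw,circle,inner sep=2pt] (w2) at (0,-2) {$w_2$};
\path[->] (q0) edge node[above] {$1$} (v1)
 (v1) edge[loop above] node {$c^2b$} (v1) edge node[above] {$ad$} (q1)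
 (q1) edge node[above] {$cb$} (v2)
 (v2) edge[loop above] node {$c^2b^2$} (v2) edge node[above] {$ad$} (qh)
 (qh) edge node[left] {$(abd)^{-1}$} (w0)
 (w0) edge[bend left] node[above] {$d^{-1}$} (w1) edge node[above] {$c^{-N}$} (w2)
 (w1) edge[bend left] node[below] {$a^{-1}$} (w0) edge[loop above] node {$(cb)^{-1}$} (w1)
 (w2) edge[bend left] node[left] {$z$} (q0) edge[bend right] node[right] {$z^{-1}$} (q0);
\end{tikzpicture}
\caption{The graph $\Theta_N$ for the one-counter machine that subtracts $1$ and then tests for zero, with $p=2$. The top row writes a run word $U$, the way from $q_h$ to $w_2$ writes the inverse of a check word $W$, and the edges labeled $z^{\pm1}$ return to the start.}\label{fig:theta}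
\end{figure}

Call a path from $q_0$ to $w_2$ that uses no return edge a \emph{lap}.

\begin{lemma}\label{lem:lap}
The labels of laps in $\Theta_N$ are exactly the elements $UW^{-1}$ with $U$ a run word and $W$ a check word for $N$. Hence $m\in H$ if and only if some lap has label $1$.
\end{lemma}

\begin{proof}
The edge $q_h\to w_0$ is the only edge leaving the positive part, and only return edges enter it. So a lap is a path from $q_0$ to $q_h$ in the positive part, followed by the edge $q_h\to w_0$, some number $L-1\ge0$ of circuits $w_0\to w_1\to\dots\to w_1\to w_0$, and the edge $w_0\to w_2$. The first portion is a sequence of blocks, one for each instruction of an instruction path: an edge $q\to v_e$, then $s\ge0$ loops at $v_e$, then $v_e\to q'$. As $b$ and $c$ commute, the label of a block is $c^sb^{p_is}ad$, or $c^{p_is}b^sad$, or $c^{j+p_is}b^{j+p_is}ad$ with $1\le j\le p_i-1$. The numbers $j+p_is$ are the natural numbers not divisible by $p_i$, so in each case these labels are the elements $c^nb^{n'}ad$ with $(n,n')\in R_e$. The first portion therefore writes exactly the run words. A circuit at $w_0$ has label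 $d^{-1}(cb)^{-k}a^{-1}=(a(cb)^kd)^{-1}$, so the rest of the lap writes the factors of a check word inverted and in reverse order, that is, $W^{-1}$. The last statement follows from Lemma~\ref{lem:equation}.
\end{proof}

A closed path has no preferred start and may make any number of laps, including none. The signs of the labels rule out closed paths that make no lap, and the free letter $z$ prevents different laps from canceling each other.

\begin{lemma}\label{lem:closed}
The graph $\Theta_N$ has a nonempty closed path with label $1$ if and only if $m\in H$. If $m\in H$, there is such a path that uses the edge labeled $z$ exactly once.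
\end{lemma}

\begin{proof}
If $m\in H$, let $\pi$ be a lap with label $1$. The closed path consisting of $\pi$, the edge labeled $z$, $\pi$ again, and the edge labeled $z^{-1}$ has label $zz^{-1}=1$.

Conversely, let $\gamma$ be a nonempty closed path with label $1$. Suppose first that $\gamma$ uses no return edge. Then $\gamma$ uses neither $q_h\to w_0$ nor $w_0\to w_2$, since after either edge the way back to its initial vertex needs a return edge. So $\gamma$ lies in the positive part or on the vertices $w_0,w_1$. Let $\epsilon\colon A\to\mathbb{Z}$ be the homomorphism sending each of $a,b,c,d$ to $1$. In the positive part every label has $\epsilon\ge0$, and every edge starting at a vertex $v_e$ has $\epsilon>0$. Each edge there starts or ends at some $v_e$, so a nonempty closed path contains an edge starting at some $v_e$, and its label has $\epsilon>0$. The three edges on $w_0,w_1$ have $\epsilon<0$. In both cases the label of $\gamma$ is not $1$, a contradiction.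

So $\gamma$ uses a return edge. Rotating $\gamma$ conjugates its label, so we may assume that $\gamma$ ends with a return edge and hence starts at $q_0$. Its label is then $\lambda_1z^{\delta_1}\lambda_2z^{\delta_2}\cdots\lambda_sz^{\delta_s}$ with $s\ge1$, $\delta_j=\pm1$, and each $\lambda_j\in A$ the label of a lap. If every $\lambda_j$ were nontrivial, this would be an alternating product in $A*\langle z\rangle$, hence not $1$. So some $\lambda_j=1$, and $m\in H$ by Lemma~\ref{lem:lap}.
\end{proof}

\begin{remark}
Both features of the return edges are needed. With the edge $z$ alone, the exponent sum of $z$ counts the laps, and no closed path has label $1$. With a return edge labeled $1$, wrong laps can cancel. Take $r=1$, $p=2$ and the two instructions $(q_0,+1,q_h)$, $(q_0,-1,q_h)$, so that $H=\{1\}$, and let $m=0$. With $W=c\,abd$ we have $c^nb^{n'}ad\cdot W^{-1}=c^{n-1}b^{n'-1}$. The pairs $(1,2)$, $(2,1)$, $(0,0)$ give laps with labels $b$, $c$, $(cb)^{-1}$, whose product is $1$ although $0\notin H$.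
\end{remark}

\subsection*{Removing the graph}
In a subsemigroup the generators may be multiplied in any order; the edge labels alone already give $z\cdot z^{-1}=1$. To enforce that consecutive edges match, we mark each label with free letters naming its endpoints. Let $F(\widehat V)$ be free with basis $\widehat V=\{\widehat v:v\in V\}$, and put
\[
E=G*F(\widehat V)=A*F(\widehat V\cup\{z\}),\qquad
Y_N=\{\widehat s\,\lambda\,\widehat t^{\,-1}:\ s\xrightarrow{\ \lambda\ }t\text{ is an edge of }\Theta_N\}\subset E .
\]
The group $E$ does not depend on $N$, and the only element of $Y_N$ that depends on $N$ is $\widehat w_0\,c^{-N}\,\widehat w_2^{\,-1}$.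

\begin{lemma}\label{lem:sgp}
For $N=p^m$ we have $1\in\mathrm{Sgp}(Y_N)$ if and only if $m\in H$. If $m\in H$, then $1$ is a product of elements of $Y_N$ in which $\widehat w_2\,z\,\widehat q_0^{\,-1}$ occurs exactly once.
\end{lemma}

\begin{proof}
Along a path from $s$ to $t$ with label $g$ the inner vertex letters cancel, and the product of the corresponding elements of $Y_N$ is $\widehat s\,g\,\widehat t^{\,-1}$. For a closed path with label $1$ this is $1$. With Lemma~\ref{lem:closed}, this proves the ``if'' direction and the second statement.

Conversely, suppose that a nonempty product of elements of $Y_N$ equals $1$. Cut the corresponding sequence of edges into maximal paths. The product becomes $\prod_{j=1}^{n}\widehat s_j\,g_j\,\widehat t_j^{\,-1}$ with $n\ge1$, where $g_j\in G$ is the label of a nonempty path from $s_j$ to $t_j$ and $t_j\ne s_{j+1}$ by maximality. Suppose that no $j$ has both $s_j=t_j$ and $g_j=1$. Delete the $g_j$ that equal $1$; for these $j$ we have $s_j\ne t_j$. What remains alternates between nonempty words in the vertex letters and nontrivial elements of $G$. Two adjacent letters in one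 of these words are either $\widehat t_j^{\,-1}\widehat s_{j+1}$ with $t_j\ne s_{j+1}$ or $\widehat s_j\widehat t_j^{\,-1}$ with $s_j\ne t_j$, so each word is freely reduced and nontrivial in $F(\widehat V)$. The expression is an alternating product in $G*F(\widehat V)$ and cannot equal $1$, a contradiction. So some $j$ gives a nonempty closed path with label $1$, and $m\in H$ by Lemma~\ref{lem:closed}.
\end{proof}

\section{$A(P_4)$ absorbs free factors}\label{sec:absorb}

The instance $Y_N$ lives in $A*F_n$ with $n=|V|+1$, and we must find room for the free letters inside $A$. The end vertex $a$ commutes with $b$ only, so the conjugates of $\langle b,c,d\rangle$ by different powers of $a$ share $\langle b\rangle$ and should otherwise be independent. Two of them will supply a copy of $A$, and each further one a free letter.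

\begin{lemma}\label{lem:absorb}
For every $n\ge0$ the assignment
\[
a\mapsto aca^{-1},\quad b\mapsto b,\quad c\mapsto c,\quad d\mapsto d,\quad t_i\mapsto a^{i+1}da^{-(i+1)}\quad(1\le i\le n)
\]
defines an injective homomorphism $A*F(t_1,\dots,t_n)\to A$.
\end{lemma}

\begin{proof}
Let $T$ be the tree with vertices $b,c_i,d_i$ for $0\le i\le n+1$, in which $c_i$ is adjacent to $b$ and to $d_i$. Since $a^iba^{-i}=b$, conjugating the relations $[b,c]=[c,d]=1$ by $a^i$ shows that
\[
\psi\colon A(T)\to A,\qquad b\mapsto b,\quad c_i\mapsto a^ica^{-i},\quad d_i\mapsto a^ida^{-i},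
\]
is a homomorphism. We claim that $\psi$ is injective.

Let $B=\langle b,c,d\rangle\le A$ and $B_i=\langle b,c_i,d_i\rangle\le A(T)$, and write $C=\langle b\rangle$ in both groups. The groups $B$ and $B_i$ come from induced paths with three vertices, so $b\mapsto b$, $c_i\mapsto c$, $d_i\mapsto d$ is an isomorphism $\gamma\mapsto\overline\gamma$ from $B_i$ to $B$ that carries $C$ onto $C$, and $\psi(\gamma)=a^i\,\overline\gamma\,a^{-i}$ for $\gamma\in B_i$. Comparing presentations, $A=B*_C\langle a,b\rangle$ with $\langle a,b\rangle\cong\mathbb{Z}^2$, and $a^k\notin C$ for $k\ne0$.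

Let $\gamma\in\ker\psi$ and write $\gamma=\gamma_1\cdots\gamma_s$ with $\gamma_j\in B_{i_j}$ and $s\ge1$ minimal. Suppose $s\ge2$. By minimality $i_j\ne i_{j+1}$, and no $\gamma_j$ lies in $C$, because $C$ lies in every $B_i$ and such a factor could be merged with a neighbor. Then
\[
\psi(\gamma)=a^{i_1}\,\overline{\gamma_1}\,a^{i_2-i_1}\,\overline{\gamma_2}\cdots a^{i_s-i_{s-1}}\,\overline{\gamma_s}\,a^{-i_s},
\]
with the first and last powers of $a$ omitted if they are trivial, is an alternating product in $B*_C\langle a,b\rangle$, so $\psi(\gamma)\ne1$, a contradiction. Hence $s=1$, and $a^{i_1}\overline{\gamma}a^{-i_1}=1$ gives $\gamma=1$.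

In $T$ the vertices $c_1,b,c_0,d_0$ induce a path in this order, and $d_2,\dots,d_{n+1}$ are adjacent neither to these four vertices nor to each other. The subgraph induced on all these vertices has group $A*F_n$, it embeds in $A(T)$, and the restriction of $\psi$ to it is the map in the statement.
\end{proof}

\begin{remark}
This is where it matters that $a$ and $d$ do not commute. The proof of Lemma~\ref{lem:equation} goes through unchanged if the relation $[a,d]=1$ is added, that is, in $A(C_4)$; but there all the conjugates $a^ida^{-i}$ equal $d$.
\end{remark}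

\section{$A(P_4)$ inside $\mathbf{B}_4$}\label{sec:braid}

The commuting pair $b,c$ is sent to $\sigma_3,\sigma_1$. For $a$ we need an element that commutes with $\sigma_3$ but is independent of $\sigma_1$, and central elements of $\langle\sigma_2,\sigma_3\rangle$ are natural candidates; symmetrically for $d$. To prove injectivity we let $\mathbf{B}_4$ act on $F_2=F(x,y)$ in such a way that most of the image of $A$ consists of inner automorphisms, where freeness can be read off in $F_2$ itself. Write $\iota_g(w)=gwg^{-1}$, so that $\iota_g\iota_h=\iota_{gh}$; the map $g\mapsto\iota_g$ is an isomorphism $F_2\to\mathrm{Inn}(F_2)$ because $F_2$ has trivial center. Automorphisms are composed as functions, rightmost first. Define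
\[
s_1\colon x\mapsto x,\ y\mapsto yx^{-1};\qquad s_2\colon x\mapsto xy,\ y\mapsto y;\qquad s_3\colon x\mapsto x,\ y\mapsto x^{-1}y .
\]
These are automorphisms, with inverses given by $y\mapsto yx$, by $x\mapsto xy^{-1}$ and by $y\mapsto xy$, the other generator being fixed.

\begin{lemma}\label{lem:rho}
The assignment $\sigma_i\mapsto s_i$ defines a homomorphism $\rho\colon\mathbf{B}_4\to\mathrm{Aut}(F_2)$. With $f=xyx^{-1}y^{-1}$ and $f'=y^{-1}xyx^{-1}$,
\[
s_1s_3^{-1}=\iota_x,\qquad (s_1s_2)^6=\iota_f,\qquad (s_2s_3)^6=\iota_{f'},
\]
and $f',x,f$ freely generate a free group of rank $3$.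
\end{lemma}

\begin{proof}
Both $s_1s_3$ and $s_3s_1$ fix $x$ and send $y$ to $x^{-1}yx^{-1}$. For the braid relations we follow each generator through the three maps, rightmost first:
\[
\begin{array}{lll}
s_1s_2s_1\colon & x\mapsto x\mapsto xy\mapsto xyx^{-1}, & y\mapsto yx^{-1}\mapsto x^{-1}\mapsto x^{-1},\\
s_2s_1s_2\colon & x\mapsto xy\mapsto xyx^{-1}\mapsto xyx^{-1}, & y\mapsto y\mapsto yx^{-1}\mapsto x^{-1},\\
s_3s_2s_3\colon & x\mapsto x\mapsto xy\mapsto y, & y\mapsto x^{-1}y\mapsto y^{-1}x^{-1}y\mapsto y^{-1}x^{-1}y,\\
s_2s_3s_2\colon & x\mapsto xy\mapsto y\mapsto y, & y\mapsto y\mapsto x^{-1}y\mapsto y^{-1}x^{-1}y.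
\end{array}
\]
So $\rho$ is well defined. Put $D=s_1s_2s_1=s_2s_1s_2$ and $D'=s_2s_3s_2=s_3s_2s_3$. Then $(s_1s_2)^3=s_1s_2s_1\cdot s_2s_1s_2=D^2$ and likewise $(s_2s_3)^3=D'^2$.

The map $s_1s_3^{-1}$ fixes $x$ and sends $y$ to $s_1(xy)=xyx^{-1}$, so it is $\iota_x$.

Next, $s_1(f)=x\cdot yx^{-1}\cdot x^{-1}\cdot xy^{-1}=f$ and $s_2(f)=xy\cdot y\cdot y^{-1}x^{-1}\cdot y^{-1}=f$, so $D(f)=f$. Also
\[
D^2(x)=xyx^{-1}\cdot x^{-1}\cdot xy^{-1}x^{-1}=fx^{-1},\qquad D^2(y)=xy^{-1}x^{-1}=y^{-1}f^{-1}.
\]
Applying $D^2$ again, $D^4(x)=f(fx^{-1})^{-1}=fxf^{-1}$ and $D^4(y)=(y^{-1}f^{-1})^{-1}f^{-1}=fyf^{-1}$. Thus $(s_1s_2)^6=D^4=\iota_f$.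

In the same way, $s_3(f')=y^{-1}x\cdot x\cdot x^{-1}y\cdot x^{-1}=f'$ and $s_2(f')=y^{-1}\cdot xy\cdot y\cdot y^{-1}x^{-1}=f'$, so $D'(f')=f'$. Also
\begin{align*}
D'^2(x)&=y^{-1}x^{-1}y=x^{-1}f'^{-1},\\
D'^2(y)&=y^{-1}xy\cdot y^{-1}\cdot y^{-1}x^{-1}y=y^{-1}\cdot xy^{-1}x^{-1}y=y^{-1}f'^{-1}.
\end{align*}
Hence $D'^4(x)=(x^{-1}f'^{-1})^{-1}f'^{-1}=f'xf'^{-1}$ and $D'^4(y)=(y^{-1}f'^{-1})^{-1}f'^{-1}=f'yf'^{-1}$, that is, $(s_2s_3)^6=D'^4=\iota_{f'}$.

Finally let $x_i=y^ixy^{-i}$ for $i=-1,0,1$. If $i_j\ne i_{j+1}$ and $k_j\ne0$, then
\[
x_{i_1}^{k_1}\cdots x_{i_s}^{k_s}=y^{i_1}x^{k_1}y^{i_2-i_1}x^{k_2}\cdots x^{k_s}y^{-i_s}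
\]
is a nonempty reduced word in $x,y$, so $x_{-1},x_0,x_1$ are a basis of a free group. We have $f'=x_{-1}x_0^{-1}$, $x=x_0$, $f=x_0x_1^{-1}$. The endomorphism sending $(x_{-1},x_0,x_1)$ to $(f',x,f)$ has the inverse $(x_{-1},x_0,x_1)\mapsto(x_{-1}x_0,\,x_0,\,x_1^{-1}x_0)$, so $f',x,f$ is another basis.
\end{proof}

The formulas explain the exponent $6$: the map $D^2=(s_1s_2)^3$ acts on $F_2^{\mathrm{ab}}=\mathbb{Z}^2$ as $-1$ and is not inner, while its square is.

\begin{proposition}\label{prop:embed}
The assignment
\[
\Phi\colon\quad a\mapsto(\sigma_2\sigma_3)^6,\qquad b\mapsto\sigma_3,\qquad c\mapsto\sigma_1,\qquad d\mapsto(\sigma_1\sigma_2)^6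
\]
defines a homomorphism $A\to\mathbf{B}_4$, and $\rho\Phi\colon A\to\mathrm{Aut}(F_2)$ is injective. In particular $\Phi$ is injective.
\end{proposition}

\begin{proof}
Let $\Delta'=\sigma_2\sigma_3\sigma_2=\sigma_3\sigma_2\sigma_3$. Then $\sigma_3\Delta'=\sigma_3\sigma_2\sigma_3\sigma_2=\Delta'\sigma_2$ and $\sigma_2\Delta'=\sigma_2\sigma_3\sigma_2\sigma_3=\Delta'\sigma_3$, so $\Delta'^2=(\sigma_2\sigma_3)^3$ commutes with $\sigma_2$ and $\sigma_3$. The same computation with the indices lowered by one shows that $(\sigma_1\sigma_2)^3$ commutes with $\sigma_1$. Together with $\sigma_1\sigma_3=\sigma_3\sigma_1$, this shows that $\Phi$ respects the three relations of $A$.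

Put $u=cb^{-1}$ and $J=\langle a,u,d\rangle\le A$. By Lemma~\ref{lem:rho}, $\rho\Phi$ sends $a,u,d$ to $\iota_{f'},\iota_x,\iota_f$ and $b$ to $s_3$. We first show that every element of $A$ has the form $\mu b^n$ with $\mu\in J$. The element $b$ commutes with $a$ and $u$. Since $b=u^{-1}c=cu^{-1}$ and $c$ commutes with $d$,
\[
bdb^{-1}=u^{-1}cdc^{-1}u=u^{-1}du,\qquad b^{-1}db=uc^{-1}dcu^{-1}=udu^{-1}.
\]
So $b$ normalizes $J$, and $J\langle b\rangle$ is a subgroup containing $a,b,d$ and $c=ub$; it is all of $A$.

Let $\mu b^n\in\ker\rho\Phi$. Inner automorphisms act trivially on $F_2^{\mathrm{ab}}$, while $s_3^n$ sends $\bar y$ to $\bar y-n\bar x$. Hence $n=0$. Write $\mu=\omega(a,u,d)$ for a reduced word $\omega$ in three letters. Then $\iota_{\omega(f',x,f)}=\rho\Phi(\mu)=1$, so $\omega(f',x,f)=1$, and $\omega$ is empty because $f',x,f$ are a free basis. Thus $\mu=1$.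
\end{proof}

\section{Undecidability}\label{sec:undec}

Fix a counter machine $M$ with $H$ not recursive, and let $j\colon E\to A$ be the embedding of Lemma~\ref{lem:absorb}, with the elements of $\widehat V\cup\{z\}$ as the free letters $t_1,\dots,t_n$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The map $\Psi=\Phi j\colon E\to\mathbf{B}_4$ is injective by Lemma~\ref{lem:absorb} and Proposition~\ref{prop:embed}. For $m\in\mathbb{N}$ put $X(m)=\Psi(Y_{p^m})$. A product of elements of $X(m)$ is trivial if and only if the corresponding product in $E$ is, so Lemma~\ref{lem:sgp} gives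
\[
1\in\mathrm{Sgp}(X(m))\iff m\in H .
\]
Let $X_0$ be the image under $\Psi$ of the elements of $Y_N$ that do not depend on $N$, and let $\eta=\Psi(\widehat w_0)$, $\tau=\Psi(c)=\sigma_1$, $\theta=\Psi(\widehat w_2)^{-1}$. Then $X(m)=X_0\cup\{\eta\tau^{-p^m}\theta\}$, and $|X(m)|=|X_0|+1$ because $\Psi$ is injective and $w_0\to w_2$ is the only edge with these endpoints. Words for the elements of $X(m)$ are computable from $m$, so an algorithm for the identity problem would decide membership in $H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]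
Let $g\in Z(\mathbf{B}_4)$ and $\xi=\Psi(\widehat w_2\,z\,\widehat q_0^{\,-1})$. Form $X^g(m)$ from $X(m)$ by replacing $\xi$ with $g\xi$. We show that $g\in\mathrm{Sgp}(X^g(m))$ if and only if $m\in H$.

If $m\in H$, Lemma~\ref{lem:sgp} writes $1$ as a product of elements of $X(m)$ with exactly one factor $\xi$. Replacing that factor by $g\xi$ multiplies the product by the central element $g$, so $g\in\mathrm{Sgp}(X^g(m))$.

Conversely, let $g$ be a product of elements of $X^g(m)$. We have no control over the number $i\ge0$ of factors $g\xi$, but collecting the central factors gives $g=g^i\Psi(\beta)$, where $\beta$ is a nonempty product of elements of $Y_{p^m}$. Then $\Psi(\beta)=g^{1-i}$ is central in $\mathbf{B}_4$, and $\beta$ is central in $E$ because $\Psi$ is injective. Now $E$ is a free product of two nontrivial groups, and such a group has trivial center: if $\beta=\beta_1\cdots\beta_s\ne1$ is an alternating product and $h\ne1$ lies in the factor not containing $\beta_1$, then $h\beta$ has length $s+1$ and begins with $h$, while $\beta h$ either has length at most $s$ or begins with $\beta_1$; so $h\beta\ne\beta h$.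 Hence $\beta=1$, and $m\in H$ by Lemma~\ref{lem:sgp}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
Since $j$ is injective, $1\in\mathrm{Sgp}(j(Y_{p^m}))$ if and only if $m\in H$, so the identity problem is undecidable in $A$, and hence in every finitely generated group containing $A$.

The group $\mathrm{Aut}(F_2)$ is generated by the finitely many elementary Nielsen automorphisms, and it contains $A$ by Proposition~\ref{prop:embed}. The images of $a,b,c,d$ under $\rho\Phi$ are $\iota_{f'}$, $s_3$, $s_1=\iota_xs_3$, $\iota_f$, so they lie in the subgroup $\mathrm{Inn}(F_2)\langle s_3\rangle$. No nonzero power of $s_3$ acts trivially on $F_2^{\mathrm{ab}}$, so $\langle s_3\rangle\cong\mathbb{Z}$ meets $\mathrm{Inn}(F_2)$ trivially. As $s_3\iota_gs_3^{-1}=\iota_{s_3(g)}$, this subgroup is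
\[
F_2\rtimes\mathbb{Z}=\langle x,y,t\mid txt^{-1}=x,\ tyt^{-1}=x^{-1}y\rangle .
\]
The second relation says $x=yty^{-1}t^{-1}=[y,t]$. Eliminating $x$ gives $\langle y,t\mid[t,[y,t]]=1\rangle$, which therefore contains $A$.
\end{proof}

\section{The boundary of decidability}\label{sec:boundary}

For $\mathbf{B}_3$ we use three textbook facts on languages. The languages accepted by pushdown automata are the context-free languages, and this class is effectively closed under inverse images by monoid homomorphisms and under intersection with regular languages. By Parikh's theorem, if $\mathcal{L}$ is a context-free language over a finite alphabet $X$, then the set of vectors $(|w|_\xi)_{\xi\in X}$ counting the letters of words $w\in \mathcal{L}$ is semilinear, that is, a finite union of sets $\{v_0+l_1v_1+\dots+l_kv_k: l_i\in\mathbb{N}\}$, and the vectors $v_i$ can be computed. Finally, Presburger arithmetic, the first-order theory of $(\mathbb{N},+)$, is decidable.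

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
Let $n\ge4$. The map $\mathbf{B}_4\to\mathbf{B}_n$, $\sigma_i\mapsto\sigma_i$, is injective: in terms of geometric braids it adds $n-4$ straight strands, and an isotopy of the enlarged braid to the trivial braid restricts, on forgetting these strands, to such an isotopy of the original braid. So Theorem~\ref{thm:main} gives undecidability in $\mathbf{B}_n$.

In the trivial group $\mathbf{B}_1$ we have $1\in\mathrm{Sgp}(X)$ if and only if $X\ne\emptyset$. In $\mathbf{B}_2\cong\mathbb{Z}$ it holds if and only if $X$ contains $0$ or elements of both signs.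

Now let $n=3$. We claim that $\mathbf{B}_3\cong\langle\alpha,\beta\mid\alpha^2=\beta^3\rangle$ via $\alpha=\sigma_1\sigma_2\sigma_1$, $\beta=\sigma_1\sigma_2$. In $\mathbf{B}_3$ we have $\beta^3=\sigma_1\sigma_2\sigma_1\cdot\sigma_2\sigma_1\sigma_2=\alpha^2$, and $\sigma_1=\beta^{-1}\alpha$, $\sigma_2=\alpha^{-1}\beta^2$. In the other group, defining $\sigma_1,\sigma_2$ by these formulas gives $\sigma_1\sigma_2=\beta$, $\sigma_1\sigma_2\sigma_1=\alpha$ and $\sigma_2\sigma_1\sigma_2=\alpha^{-1}\beta^3=\alpha$. So both assignments define homomorphisms, inverse to each other. The element $\Delta^2=\alpha^2=\beta^3$ commutes with $\alpha$ and $\beta$, so it is central, and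
\[
\overline{\mathbf{B}}_3=\mathbf{B}_3/\langle\Delta^2\rangle=\langle\alpha,\beta\mid\alpha^2=\beta^3=1\rangle=\mathbb{Z}/2*\mathbb{Z}/3 .
\]
Let $\epsilon\colon\mathbf{B}_3\to\mathbb{Z}$ send $\sigma_1,\sigma_2$ to $1$; then $\epsilon(\Delta^2)=6$. An element that is trivial in $\overline{\mathbf{B}}_3$ equals $\Delta^{2k}$ for some $k$, and it is $1$ if and only if $\epsilon$ vanishes on it. Treating $X$ as an alphabet, we see that $1\in\mathrm{Sgp}(X)$ if and only if some nonempty word $w$ over $X$ is trivial in $\overline{\mathbf{B}}_3$ and satisfies $\sum_{\xi\in X}|w|_\xi\,\epsilon(\xi)=0$.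

The words over $\{\alpha,\beta\}$ that are trivial in $\overline{\mathbf{B}}_3$ are accepted by a pushdown automaton whose stack holds the alternating product, in the symbols $\alpha,\beta,\beta^2$, of the prefix read so far. On reading $\alpha$ it pops a top symbol $\alpha$, and otherwise pushes $\alpha$. On reading $\beta$ it replaces a top symbol $\beta$ by $\beta^2$, pops a top symbol $\beta^2$, and otherwise pushes $\beta$. It accepts if the stack is empty at the end. In $\overline{\mathbf{B}}_3$ the letters $\sigma_1,\sigma_1^{-1},\sigma_2,\sigma_2^{-1}$ equal $\beta\beta\alpha$, $\alpha\beta$, $\alpha\beta\beta$, $\beta\alpha$, and substituting these in the words that represent the elements of $X$ defines a monoid homomorphism $X^*\to\{\alpha,\beta\}^*$. So the language $\mathcal{L}$ of nonempty words over $X$ that are trivial in $\overline{\mathbf{B}}_3$ is effectively context-free. By Parikh's theorem its letter-counting vectors form a computable semilinear set. Whether this set contains a vector $(n_\xi)$ with $\sum_\xi n_\xi\,\epsilon(\xi)=0$ is a sentence of Presburger arithmetic, once the negative terms are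 moved to the other side, and is therefore decidable.
\end{proof}

For the last part, recall that a subset of a finitely generated group is \emph{rational} if it is the set of elements represented by the words of a regular language over the generators and their inverses. The \emph{rational subset membership problem} asks, given a finite automaton and a word, whether the element represented by the word lies in the rational subset defined by the automaton.

\begin{proof}[Proof of Theorem~\ref{thm:more}(4)]
If $\Gamma$ has an induced $P_4$, then $A\le A(\Gamma)$ and part (3) applies. If $\Gamma$ has an induced $C_4$, then $A(C_4)\le A(\Gamma)$. Each of the two pairs of opposite vertices of $C_4$ generates a free group of rank $2$, and the relations say that the two pairs commute with each other, so $A(C_4)=F_2\times F_2$. The identity problem in $F_2\times F_2$ is the Identity Correspondence Problem of Bell and Potapov, which is undecidable \cite{BP}. If $\Gamma$ has neither an induced $P_4$ nor an induced $C_4$, then the rational subset membership problem in $A(\Gamma)$ is decidable by Lohrey and Steinberg \cite{LS}. The set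 $\mathrm{Sgp}(X)=XX^*$ is rational, an automaton for it is computable from words for the elements of $X$, and the identity problem asks whether the empty word represents an element of this set.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Bell and Potapov,
\emph{On the undecidability of the identity correspondence problem and its applications for word and matrix semigroups},
Int. J. Found. Comput. Sci. \textbf{21} (2010).

\bibitem{GNB}
Robert D. Gray and Carl-Fredrik Nyberg-Brodda,
\emph{Membership problems in braid groups and Artin groups},
arXiv:2409.11335 (2024).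

\bibitem{LS}
Lohrey and Steinberg,
\emph{The submonoid and rational subset membership problems for graph groups},
J. Algebra \textbf{320} (2008).

\end{thebibliography}
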